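# Heights of locally compact scattered spaces with few isolated points

## 1. Stacking convergent sequences

Take points $a_{n,k}$ and $b_n$ for $n,k<\omega$, and one more point $c$. Let every $a_{n,k}$ be isolated. Let the neighborhoods of $b_n$ contain $b_n$ together with all but finitely many of the $a_{n,k}$ ($k<\omega$). Let a neighborhood of $c$ contain, for all but finitely many $n$, the entire $n$-th sequence with its limit $b_n$. This is a compact Hausdorff space, a copy of the ordinal $\omega^2+1$.

Now peel it. The isolated points are the $a_{n,k}$. Remove them: what is left is the sequence $b_n$ converging to $c$, whose isolated points are the $b_n$. Remove those: only $c$ is left, and it is isolated. Remove it, and nothing remains. We peeled three times, so the space has height $3$; its layers have sizes $\omega,\omega,1$.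

The construction repeats. If a space needs $\beta\ge 1$ peelings, put $\omega$ copies of it side by side and add one point $\infty$ whose neighborhoods swallow all but finitely many copies. The new space needs $\beta+1$ peelings. If we started with infinitely many isolated points, their number has not changed. At a limit stage there is an obvious move: put the spaces already built next to each other. Spaces of heights $1,2,3,\dots$ side by side need $\omega$ peelings, and we still have only countably many isolated points.

Starting from a countable discrete space, these two moves give every countable non-zero height with countably many isolated points. At $\omega_1$ the second move puts uncountably many spaces side by side, and the number of isolated points jumps. If we allow $\omega_1$ isolated points from the start, the same two moves reach every height below $\omega_2$: at a limit $\alpha<\omega_2$ we put $|\alpha|\le\omega_1$ spaces side by side, and $\omega_1\cdot\omega_1=\omega_1$. At $\alpha=\omega_2$ the sum has $\omega_2$ isolated points and the move fails.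

So: how high a tower can $\omega_1$ isolated points carry? We shall see that counting points gives the ceiling $(2^{\omega_1})^+$, which is always at least $\omega_3$. Is every height below $\omega_3$ attained, provably in ZFC?

## 2. Cantor–Bendixson levels and compact open sets

**Definition (scattered, levels, height, width).** A topological space $X$ is *scattered* if every non-empty subspace of $X$ has an isolated point. For scattered $X$, $I_0(X)$ is the set of isolated points of $X$, and for an ordinal $\alpha>0$, $I_\alpha(X)$ is the set of isolated points of $X\setminus\bigcup_{\beta<\alpha}I_\beta(X)$. The *height* $\operatorname{ht}(X)$ is the least $\alpha$ with $I_\alpha(X)=\emptyset$; the *width* is $\operatorname{wd}(X)=\sup\{|I_\alpha(X)|:\alpha<\operatorname{ht}(X)\}$.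

**Definition (LCS).** An *LCS space* is a locally compact, Hausdorff, scattered space.

The space of Section 1 is LCS, with height $3$ and width $\omega$. The rationals are not scattered, having no isolated point at all.

Write $X^{(\beta)}=X\setminus\bigcup_{\eta<\beta}I_\eta(X)$. So $X^{(0)}=X$, $X^{(\beta+1)}$ is $X^{(\beta)}$ without its isolated points, and $X^{(\lambda)}=\bigcap_{\beta<\lambda}X^{(\beta)}$ at limits. Since $X$ is scattered, $I_\beta(X)=\emptyset$ exactly when $X^{(\beta)}=\emptyset$, so $\operatorname{ht}(X)$ is the least $\beta$ with $X^{(\beta)}=\emptyset$.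

**Fact 1 (derivatives).** Let $X$ be scattered.
(a) $X^{(\beta)}$ is closed in $X$.
(b) If $A\subset X$, then $A^{(\beta)}\subset X^{(\beta)}$ for all $\beta$; hence $\operatorname{ht}(A)\le\operatorname{ht}(X)$.
(c) If $A$ is open in $X$, then $A^{(\beta)}=A\cap X^{(\beta)}$.
(d) If $X$ is LCS and $\operatorname{ht}(X)\ge\alpha>0$, then $\bigcup_{\beta<\alpha}I_\beta(X)$ is an open LCS subspace of height exactly $\alpha$ with the same isolated points as $X$.

*Proof.* All of (a)–(c) go by induction on $\beta$, and limits are clear because we intersect. (a) The isolated points of $X^{(\beta)}$ form an open subset of it, so $X^{(\beta+1)}$ is closed in $X^{(\beta)}$, hence in $X$. (b) If $a\in A^{(\beta+1)}$, then $a$ is not isolated in $A^{(\beta)}\subset X^{(\beta)}$, so it is not isolated in $X^{(\beta)}$. (c) $A\cap X^{(\beta)}$ is open in $X^{(\beta)}$, so a point of it is isolated in one exactly when it is isolated in the other. (d) The set is $A=X\setminus X^{(\alpha)}$, which is open by (a), and open subspaces of locally compact Hausdorff spaces are locally compact. By (c), $A^{(\alpha)}=\emptyset$, while for $\beta<\alpha$ the set $A^{(\beta)}$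 contains $I_\beta(X)\ne\emptyset$. Finally $I_0(A)=I_0(X)$, since $A$ is open and contains $I_0(X)$. $\square$

**Fact 2.** If $X$ is scattered, $I_0(X)$ is dense in $X$. If $X$ is LCS, it has a base of compact open sets.

*Proof.* A non-empty open set has an isolated point, and this point is isolated in $X$. Next, a connected subspace of an LCS space with more than one point would have an isolated point $p$; then $\{p\}$ would be open and closed in it, contradicting connectedness. So $X$ is totally disconnected, and a totally disconnected locally compact Hausdorff space has a base of compact open sets (textbook theorem). $\square$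

Let $CO(X)$ be the family of compact open subsets of $X$. In a Hausdorff space its members are also closed.

**Fact 3.** If $K\ne\emptyset$ is compact, Hausdorff and scattered, then $\operatorname{ht}(K)=\rho+1$ for some $\rho$, and $K^{(\rho)}$ is finite and non-empty. Also $\operatorname{ht}(\emptyset)=0$.

*Proof.* If $\lambda$ is a limit and $K^{(\beta)}\ne\emptyset$ for all $\beta<\lambda$, these sets form a decreasing family of non-empty closed sets, so by compactness $K^{(\lambda)}=\bigcap_{\beta<\lambda}K^{(\beta)}\neq\emptyset$. Hence the height is not a limit, and it is not $0$. If it is $\rho+1$, then $K^{(\rho)}$ is non-empty and compact, and it is discrete because $K^{(\rho+1)}=\emptyset$. So it is finite. $\square$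

**Fact 4.** For every LCS space $X$, $|X|\le 2^{|I_0(X)|}$, and so $\operatorname{ht}(X)<(2^{|I_0(X)|})^+$.

*Proof.* For $x\in I_\beta(X)$ choose $U_x\in CO(X)$ with $U_x\cap X^{(\beta)}=\{x\}$. By Fact 1(c), $\operatorname{ht}(U_x)=\beta+1$ and $U_x^{(\beta)}=\{x\}$, so the set $U_x$ determines $x$. Since $U_x$ is open and closed and $I_0(X)$ is dense, $U_x$ is the closure of $U_x\cap I_0(X)$. So $x\mapsto U_x\cap I_0(X)$ is injective into the power set of $I_0(X)$. The levels $I_\beta(X)$, $\beta<\operatorname{ht}(X)$, are disjoint and non-empty, so $|\operatorname{ht}(X)|\le|X|$. $\square$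

**Fact 5 (the two moves).**
(a) A topological sum of LCS spaces $X_i$ is LCS, of height $\sup_i\operatorname{ht}(X_i)$, with $I_0$ the disjoint union of the $I_0(X_i)$.
(b) If $X$ is a non-compact LCS space, its one-point compactification $X^*=X\cup\{\infty\}$ is a compact LCS space with $I_0(X^*)=I_0(X)$ and $\operatorname{ht}(X^*)\ge\operatorname{ht}(X)$.
(c) If moreover $X$ is the sum of $X_n$ ($n<\omega$), each of height $\ge\beta\geq 1$, then $\operatorname{ht}(X^*)\ge\beta+1$.

*Proof.* (a) Each $X_i$ is open in the sum; use Fact 1(c). (b) $X^*$ is compact Hausdorff, and it is scattered because $X$ is open and scattered and only one point is added. Since $X$ is not compact, $\infty$ is not isolated. The height inequality is Fact 1(b). (c) We show $\infty\in(X^*)^{(\eta)}$ for all $\eta\le\beta$ by induction; $\eta=0$ and limits are clear. Let $\eta<\beta$ and $\infty\in(X^*)^{(\eta)}$. A neighborhood of $\infty$ has complement contained in a compact subset of $X$, which meets only finitely many $X_n$. So it contains some $X_n$, and $\emptyset\ne X_n^{(\eta)}\subset(X^*)^{(\eta)}$. Thus $\infty$ is not isolated in $(X^*)^{(\eta)}$, that is,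 $\infty\in(X^*)^{(\eta+1)}$. $\square$

**Example A (ordinals).** Give $\omega_1+1=[0,\omega_1]$ the order topology. For $\beta\ge1$,
$$(\omega_1+1)^{(\beta)}=\{\omega^\beta\xi:\xi\ge1,\ \omega^\beta\xi\le\omega_1\}.$$
For $\beta=1$ these are the limit ordinals. If the formula holds for $\beta$, note that $\xi\mapsto\omega^\beta\xi$ is increasing and continuous, so $\omega^\beta\xi$ is isolated in the derivative exactly when $\xi$ is a successor; the remaining $\xi$ are $\omega\zeta$ with $\zeta\ge1$, which gives $\omega^{\beta+1}\zeta$. At a limit $\lambda$, Cantor normal form shows that a non-zero ordinal is a multiple of $\omega^\beta$ for all $\beta<\lambda$ exactly when it is a multiple of $\omega^\lambda$. Consequently $\operatorname{ht}([0,\omega^\delta])=\delta+1$ for $1\le\delta<\omega_1$ (this interval is open, so Fact 1(c) applies), and, as $\omega^{\omega_1}=\omega_1$, $\operatorname{ht}(\omega_1+1)=\omega_1+1$.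

## 3. Heights below $\omega_3$: the statement (P)

The question is from Istvan Juhász, Saharon Shelah, Lajos Soukup and Zoltan Szentmiklóssy, "A tall space with small bottom", arXiv:math/0104198 (2001). It asks whether ZFC proves

> (P) for every ordinal $0<\alpha<\omega_3$ there is an LCS space $X$ with $|I_0(X)|=\omega_1$ and $\operatorname{ht}(X)=\alpha$.

Height $0$ is excluded because only the empty space has it. Two pieces of background. In ZFC there is an LCS space of height $\omega_2$ with $\omega_1$ isolated points; more generally, if $\kappa$ is infinite and $\kappa^{<\kappa}=\kappa$, there is an LCS space of height $\kappa^+$ with exactly $\kappa$ isolated points. And by a theorem of Martínez it is consistent that for each $\alpha<\omega_3$ there is an LCS space of height $\alpha$ and width $\omega_1$.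

The answer is no: if ZFC is consistent, it does not prove (P). In fact (P) is independent of ZFC. Below, $2^{<\kappa}=\sup\{2^\lambda:\lambda<\kappa\text{ a cardinal}\}$.

**Theorem 1.** If $2^\omega=\omega_1$ and $2^{\omega_1}=\omega_2$ (for example under GCH, or in $L$), there is $\alpha^*<\omega_3$ such that every LCS space with $\omega_1$ isolated points has height $\le\alpha^*$. So (P) fails.

**Theorem 2.** If $2^\omega\ge\omega_2$, then (P) holds. Indeed every $0<\alpha<(2^\omega)^+$ is the height of an LCS space with $\omega_1$ isolated points.

**Theorem 3.**
(a) (ZFC) If $\mu=\operatorname{cf}\kappa>\omega$, every LCS space with $\kappa$ isolated points has height at most $N_\mu(\gamma)$ for some $\gamma<(2^{<\kappa})^+$, where $N_\mu(\gamma)$ is the Galvin–Hajnal norm of the constant function $\gamma$ on $\mu$ modulo bounded sets (defined in Section 5). If $2^{<\kappa}=\kappa$ and $2^\kappa=\kappa^+$, these heights are bounded by a fixed $\alpha^*<\kappa^{++}$.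
(b) (ZFC) If $\kappa=\omega$, or $\kappa$ is a strong limit cardinal of cofinality $\omega$, the heights of LCS spaces with exactly $\kappa$ isolated points are exactly the ordinals $0<\alpha<(2^\kappa)^+$.
(c) (GCH) For infinite $\kappa$: every $0<\alpha<\kappa^{++}$ is the height of an LCS space with exactly $\kappa$ isolated points if and only if $\operatorname{cf}\kappa=\omega$.

By Gödel, Con(ZFC) implies Con(ZFC + GCH), so by Theorem 1 ZFC does not prove (P). Since Con(ZFC) implies Con(ZFC + $2^\omega\ge\omega_2$), by Theorem 2 ZFC does not refute (P) either.

## 4. Closures of countable sets do not see the height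

Assume $2^\omega=\omega_1$ and $2^{\omega_1}=\omega_2$. Fact 4 says that each LCS space with $\omega_1$ isolated points has height below $\omega_3$. It gives no common bound below $\omega_3$, and a common bound is what we need.

A sensible next attempt is to slice $X$ into pieces with countably many isolated points. Identify $I_0(X)$ with $\omega_1$, and let $X_\delta$ be the closure of $\omega+\delta$ in $X$ for $\delta<\omega_1$. By Fact 4 and CH, $\operatorname{ht}(X_\delta)<(2^\omega)^+=\omega_2$. The supremum of these $\omega_1$ heights is still below $\omega_2$. If we could prove $\operatorname{ht}(X)\le\sup_\delta\operatorname{ht}(X_\delta)$, we would be done, with a lot to spare.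

That inequality is false already for $X=\omega_1+1$. List $I_0(X)$, that is, $0$ and the successor ordinals below $\omega_1$, in increasing order. The closure of a countable set of isolated points is contained in some $[0,\theta]$ with $\theta<\omega_1$, so it is countable and has countable height. Thus $\sup_\delta\operatorname{ht}(X_\delta)\le\omega_1$, while $\operatorname{ht}(X)=\omega_1+1$ by Example A.

The supremum has forgotten that the heights keep growing with $\delta$. So we keep the whole function $\delta\mapsto\operatorname{ht}(X_\delta)$. There are at most $\omega_2^{\omega_1}=\omega_2$ such functions in our situation, and for functions bounded by a fixed $\gamma<\omega_2$ only $|\gamma+1|^{\omega_1}\le 2^{\omega_1}=\omega_2$. What we need is a way to turn a function into an ordinal that grows with the height of $X$; an ordinal rank on a set of size $\omega_2$ takes its values below some ordinal less than $\omega_3$.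

## 5. The Galvin–Hajnal norm modulo bounded sets

Let $\mu$ be a regular uncountable cardinal and $J$ the ideal of bounded subsets of $\mu$. Since $\mu$ is regular and uncountable, $J$ is closed under countable unions. Put $J^+=P(\mu)\setminus J$. For $\mu=\omega_1$, the members of $J^+$ are the uncountable subsets of $\omega_1$.

Fix an ordinal $\gamma$ and let $F_\gamma$ be the set of all functions $\mu\to\gamma+1$. For $S\in J^+$ and $f,g\in F_\gamma$ put
$$g<_Sf\quad\text{iff}\quad\{\delta\in S:g(\delta)\ge f(\delta)\}\in J .$$

This relation is well-founded. Suppose $f_{n+1}<_Sf_n$ for all $n<\omega$. The union of the countably many exceptional sets is in $J$, so some $\delta\in S$ lies outside it, and $f_0(\delta)>f_1(\delta)>\cdots$ is an infinite descending sequence of ordinals, which is impossible. (Uncountability of $\mu$ matters: for functions on $\omega$ modulo finite sets, $f_k(n)=\max(n-k,0)$ satisfies $f_{k+1}(n)<f_k(n)$ for all $n>k$, an infinite descent.)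

**Definition (norm).** $\|f\|_S=\sup\{\|g\|_S+1:g\in F_\gamma,\ g<_Sf\}$, and $N_\mu(\gamma)=\|\mathrm{const}_\gamma\|_\mu$, where $\mathrm{const}_\gamma$ is the constant function $\gamma$.

**The size of the norm.** The values of $\|\cdot\|_S$ on $F_\gamma$ form an initial segment of the ordinals. Indeed let $\zeta<\|f\|_S$, and let $h$ be a $<_S$-minimal element of $\{h\in F_\gamma:\|h\|_S\ge\zeta\}$. If $\|h\|_S>\zeta$, the definition gives $g<_Sh$ with $\|g\|_S\ge\zeta$, against minimality. So $\|h\|_S=\zeta$. Hence $N_\mu(\gamma)$ is an ordinal all of whose elements are values of the norm on a set of size $|\gamma+1|^\mu$, and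
$$N_\mu(\gamma)<\big(|\gamma+1|^{\mu}\big)^+.\tag{1}$$

**Example B.** Suppose $\gamma\ge\omega$. Then $\|\mathrm{const}_n\|_S=n$ for $n<\omega$ and $S\in J^+$. No $g$ satisfies $g<_S\mathrm{const}_0$, because that would put $S$ in $J$; so $\|\mathrm{const}_0\|_S=0$. In the step to $n+1$, the function $\mathrm{const}_n$ shows that the norm is at least $n+1$. If $g<_S\mathrm{const}_{n+1}$, then $g\le n$ on $S$ off a set in $J$, so every $<_S$-predecessor of $g$ is one of $\mathrm{const}_n$ and $\|g\|_S\le n$. Thus the norm is exactly $n+1$.

Now let $g$ be $5$ at odd ordinals and $0$ at even ones (limits count as even). No $h$ satisfies $h<_\mu g$, because $h<g$ fails at every even $\delta$. So $\|g\|_\mu=0$, while the same argument as above, applied on the set $S$ of odd ordinals, gives $\|g\|_S=5$. The norm on $\mu$ is dragged down by the worst part of $\mu$.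

**Example C.** Let $\mu=\omega_1$, $\gamma\ge\omega_1$ and $d(\delta)=\delta$. By induction $\|\mathrm{const}_\xi\|_\mu\ge\xi$ for $\xi\leq\gamma$, since $\mathrm{const}_\zeta<_\mu\mathrm{const}_\xi$ for $\zeta<\xi$. For each $\xi<\omega_1$ we have $\xi<d(\delta)$ for all $\delta>\xi$, so $\mathrm{const}_\xi<_\mu d$ and $\|d\|_\mu\ge\xi+1$. Hence $\|d\|_\mu\ge\omega_1$, although every value of $d$ is countable. This is the growth that the supremum in Section 4 could not see.

**Lemma 1.**
(a) If $S'\subset S$ are in $J^+$, then $\|f\|_{S'}\ge\|f\|_S$. If $f=g$ on $S$ off a set in $J$, then $\|f\|_S=\|g\|_S$.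
(b) Let $\mu=\bigcup_{n<\omega}S_n$ be a partition. If $\|f\|_{S_n}\ge\eta$ for every $n$ with $S_n\in J^+$, then $\|f\|_\mu\ge\eta$.

*Proof.* (a) If $g<_Sf$, then $g<_{S'}f$. Arguing by induction along $<_S$,
$$\|f\|_{S'}\ge\sup\{\|g\|_{S'}+1:g<_Sf\}\ge\sup\{\|g\|_S+1:g<_Sf\}=\|f\|_S .$$
In the second claim, $f$ and $g$ have the same $<_S$-predecessors.

(b) Induction on $\eta$, for all $f$ at once. Let $\zeta<\eta$. For each $n$ with $S_n\in J^+$ we have $\zeta<\|f\|_{S_n}$, so we can choose $g_n<_{S_n}f$ with $\|g_n\|_{S_n}\ge\zeta$. Paste: let $g=g_n$ on $S_n$ if $S_n\in J^+$, and $g=0$ on the remaining $S_n$. The set $\{\delta:g(\delta)\ge f(\delta)\}$ is contained in the union of the sets $\{\delta\in S_n:g_n(\delta)\ge f(\delta)\}\in J$ for $S_n\in J^+$ and the sets $S_n\in J$. This is a countable union, so it is in $J$, and $g<_\mu f$. By (a), $\|g\|_{S_n}=\|g_n\|_{S_n}\ge\zeta$ whenever $S_n\in J^+$. The induction hypothesis for $\zeta$ gives $\|g\|_\mu\ge\zeta$, hence $\|f\|_\mu\ge\zeta+1$. As $\zeta<\eta$ was arbitrary, $\|f\|_\mu\ge\eta$. $\square$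

## 6. Trace functions and the upper bound

**The setting.** Let $\kappa$ be a cardinal with $\mu=\operatorname{cf}\kappa>\omega$ and let $X$ be an LCS space with $\kappa$ isolated points. Rename them so that $I_0(X)=\kappa$ as a set. Fix a non-decreasing sequence $\langle\kappa_\delta:\delta<\mu\rangle$ of infinite ordinals below $\kappa$ with union $\kappa$ (for $\kappa=\omega_1$, take $\kappa_\delta=\omega+\delta$). Put $X_\delta=\operatorname{cl}_X(\kappa_\delta)$.

As a closed subspace, $X_\delta$ is LCS. Elements of $\kappa_\delta$ are isolated in $X$, hence in $X_\delta$; and since $\kappa_\delta$ is dense in $X_\delta$, there are no other isolated points. By Fact 4, $\operatorname{ht}(X_\delta)<(2^{|\kappa_\delta|})^+\le(2^{<\kappa})^+$. Moreover $\mu\le\kappa\le2^{<\kappa}$: if $\kappa$ is a limit cardinal, use $2^\lambda>\lambda$ for all $\lambda<\kappa$, and if $\kappa=\lambda^+$, use $2^\lambda\ge\kappa$. Since $(2^{<\kappa})^+$ is regular and larger than $\mu$,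
$$\gamma:=\sup_{\delta<\mu}(\operatorname{ht}(X_\delta)+1)<(2^{<\kappa})^+ .\tag{2}$$

**Definition (trace function).** For $U\in CO(X)$ let $f_U\in F_\gamma$ be $f_U(\delta)=\operatorname{ht}(U\cap X_\delta)$. Note that $f_U(\delta)\le\operatorname{ht}(X_\delta)<\gamma$, and that $U\cap X_\delta$ is compact and scattered, being closed in $U$.

We want: if $U$ reaches level $\beta$ of $X$, then $\|f_U\|_\mu\ge\beta$. The natural proof is by induction. Suppose $x\in U\cap X^{(\eta+1)}$. Then $x$ is a limit of points of $X^{(\eta)}$; take one of them, $y\ne x$, and a compact open $K\subset U$ with $y\in K$, $x\notin K$. By induction $\|f_K\|_\mu\ge\eta$. If $f_K<_\mu f_U$, we would be finished. Clearly $f_K\le f_U$. But strictness can fail at every $\delta$.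

**Example D (one neighbor is not enough).** Let $K_n$ ($n<\omega$) be disjoint copies of $\omega_1+1$ and let $X=U$ be the one-point compactification of their sum. By Example A, $K_n\cap X^{(\omega_1)}$ consists of the top point of $K_n$, and as in Fact 5(c), $\infty\in X^{(\omega_1+1)}$. For $1\le\delta<\omega_1$ let $B_\delta$ consist of the isolated points of $K_0$ below $\omega^{\delta+1}$ and, for each $n\ge1$, the isolated points of $K_n$ below $\omega^\delta$. These are infinite countable sets, increasing with $\delta$, with union $I_0(X)$. Enumerate $I_0(X)$ in type $\omega_1$ by listing $B_1$ first and then, for each $\delta>1$ in turn, the elements of $B_\delta$ not in any earlier $B_{\delta'}$. Then each $B_\delta$ is an initial segment of the list, and we let $\kappa_\delta$ be its length (and $\kappa_0=\kappa_1$).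

Since $K_n$ is clopen and the closure in $\omega_1+1$ of the isolated points below $\omega^\delta$ is $[0,\omega^\delta]$, the trace $K_n\cap X_\delta$ is $[0,\omega^\delta]$ for $n\ge1$ and $[0,\omega^{\delta+1}]$ for $n=0$. So $f_{K_n}(\delta)=\delta+1$ for $n\ge1$ and $f_{K_0}(\delta)=\delta+2$. In $X_\delta$, the argument of Fact 5(c) puts $\infty$ into $X_\delta^{(\delta+1)}$; the only other point of $X_\delta^{(\delta+1)}$ is $\omega^{\delta+1}$ in $K_0$. Hence $f_U(\delta)=\delta+2=f_{K_0}(\delta)$ for every $\delta\ge1$. The set $K_0$ reaches level $\omega_1$ and $U$ reaches level $\omega_1+1$, yet their trace functions agree at every $\delta\geq 1$.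

The culprit is that $X_\delta$ may favor one neighbor. It cannot favor infinitely many: by Fact 3 the top level of $U\cap X_\delta$ is *finite*, so among infinitely many disjoint $K_n\subset U$ at least one has a strictly smaller trace at $\delta$. In Example D, the minimum of the $f_{K_n}$ is $\delta+1$, which is strictly less than $f_U(\delta)$. Which $n$ gives the minimum depends on $\delta$; but $n$ ranges over only countably many values, and Lemma 1(b) handles countable partitions.

**Lemma 2.** If $U\in CO(X)$ and $U\cap X^{(\beta)}\ne\emptyset$, then $\|f_U\|_\mu\ge\beta$.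

*Proof.* Induction on $\beta$, for all $U$ at once. For $\beta=0$ there is nothing to prove. If $\beta$ is a limit, then $U\cap X^{(\eta)}\ne\emptyset$ for every $\eta<\beta$, so $\|f_U\|_\mu\ge\eta$ for every $\eta<\beta$, hence $\|f_U\|_\mu\ge\beta$. Let $\beta=\eta+1$ and $x\in U\cap X^{(\eta+1)}$.

**Step 1: infinitely many disjoint neighbors.** We choose pairwise disjoint $K_n\in CO(X)$, $K_n\subset U$, each meeting $X^{(\eta)}$ and missing $x$. Suppose $K_m$ for $m<n$ are chosen. They are closed and miss $x$, so $U\setminus\bigcup_{m<n}K_m$ is an open neighborhood of $x$. As $x\in X^{(\eta)}$ is not isolated in $X^{(\eta)}$, this neighborhood contains a point $y_n\ne x$ of $X^{(\eta)}$. By Fact 2 pick $K_n\in CO(X)$ with $y_n\in K_n\subset U\setminus\bigcup_{m<n}K_m$ and $x\notin K_n$. By the induction hypothesis $\|f_{K_n}\|_\mu\ge\eta$ for all $n$.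

**Step 2: the minimum is strictly below $f_U$.** Put $f'(\delta)=\min_nf_{K_n}(\delta)$. We claim $f'<_\mu f_U$. Since $U$ is open and non-empty, it meets the dense set $\kappa$, so $U\cap\kappa_\delta\ne\emptyset$ for all large enough $\delta$. Fix such a $\delta$. Then $U\cap X_\delta$ is compact and non-empty, so $f_U(\delta)=\rho+1$ with $(U\cap X_\delta)^{(\rho)}$ finite (Fact 3). Always $f_{K_n}(\delta)\le f_U(\delta)$ by Fact 1(b). If equality held for all $n$, the sets
$$(K_n\cap X_\delta)^{(\rho)}\subset(U\cap X_\delta)^{(\rho)}\qquad(n<\omega)$$
would be infinitely many pairwise disjoint non-empty subsets of a finite set, which is impossible. So $f'(\delta)<f_U(\delta)$ for all large $\delta$, which is the claim.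

**Step 3: the minimum still has norm at least $\eta$.** Let $S_n$ be the set of $\delta<\mu$ for which $n$ is least with $f_{K_n}(\delta)=f'(\delta)$. The $S_n$ partition $\mu$. If $S_n\in J^+$, then $f'=f_{K_n}$ on $S_n$, and Lemma 1(a) gives
$$\|f'\|_{S_n}=\|f_{K_n}\|_{S_n}\ge\|f_{K_n}\|_\mu\ge\eta .$$
By Lemma 1(b), $\|f'\|_\mu\ge\eta$.

From Steps 2 and 3, $\|f_U\|_\mu\ge\|f'\|_\mu+1\ge\eta+1=\beta$. $\square$

**Proof of Theorem 3(a).** Let $\beta<\operatorname{ht}(X)$. Take $x\in I_\beta(X)$ and $U\in CO(X)$ with $x\in U$. Then $\|f_U\|_\mu\ge\beta$ by Lemma 2. Since $f_U(\delta)<\gamma$ for every $\delta$, $f_U<_\mu\mathrm{const}_\gamma$ and so $\beta\le\|f_U\|_\mu<N_\mu(\gamma)$. As this holds for every $\beta<\operatorname{ht}(X)$, we get $\operatorname{ht}(X)\le N_\mu(\gamma)$, and $\gamma<(2^{<\kappa})^+$ by (2).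

Here $\gamma$ depends on $X$. Now assume $2^{<\kappa}=\kappa$ and $2^\kappa=\kappa^+$. Then $\gamma<\kappa^+$ for every $X$, and for each $\gamma<\kappa^+$, (1) gives
$$N_\mu(\gamma)<(\kappa^\mu)^+\le(\kappa^\kappa)^+=(2^\kappa)^+=\kappa^{++}.$$
There are $\kappa^+$ such $\gamma$ and $\kappa^{++}$ is regular, so
$$\alpha^*:=\sup_{\gamma<\kappa^+}N_\mu(\gamma)<\kappa^{++}.$$
This $\alpha^*$ does not depend on $X$, and every LCS space with exactly $\kappa$ isolated points has height $\le\alpha^*$. $\square$

**Proof of Theorem 1.** Take $\kappa=\mu=\omega_1$. By CH, $2^{<\omega_1}=2^\omega=\omega_1$, and $2^{\omega_1}=\omega_2$ is assumed. By Theorem 3(a) there is $\alpha^*<\omega_3$ bounding the heights of all LCS spaces with $\omega_1$ isolated points. No such space has height $\alpha^*+1<\omega_3$, so (P) fails. $\square$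

## 7. Branches that share finite pieces: strong limits of countable cofinality

The upper bound used that $\operatorname{cf}\kappa$ is uncountable. We now prove that when $\kappa=\omega$, or $\kappa$ is a strong limit of cofinality $\omega$ (that is, $2^\lambda<\kappa$ for all $\lambda<\kappa$), the ceiling of Fact 4 is the only restriction.

The first attempt is the induction of Section 1: compactify $\omega$ copies at successors, take sums at limits. It stops at $\alpha=\kappa^+$, where the sum has $\kappa^+$ isolated points. We must place up to $2^\kappa$ spaces $Z_i$ over only $\kappa$ isolated points, so the $Z_i$ have to share them.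

**Example E (sharing).** Let the finite $0$-$1$ sequences be isolated points, and for each $x\in{}^\omega2$ add a point $z_x$ with basic neighborhoods $\{z_x\}\cup\{x{\restriction}n:n\ge m\}$, $m<\omega$. Two branches $x\ne y$ share only finitely many nodes, so the space is Hausdorff. Each basic neighborhood is a convergent sequence with its limit, so it is compact. The space is LCS of height $2$: countably many isolated points carry $2^\omega$ points on level $1$.

The idea is to replace each $z_x$ by an entire compact space $Z$, and each node by a piece large enough to record which part of $Z$ a sequence of nodes is approaching. For $\kappa=\omega$ the node at stage $n$ becomes a finite set, a copy of the first $\kappa_n$ isolated points of $Z$; a neighborhood of $z\in Z$ consists of a compact open $K\ni z$ in $Z$ and the copies of $K\cap\kappa_n$ for all large $n$. For uncountable $\kappa$ the stage-$n$ piece is a copy of the closure of $\kappa_n$ in $Z$. Such closures differ from one $Z_i$ to another, so a node must also carry the information which closure it is. There are few possibilities, because $\kappa$ is a strong limit.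

**Recollection (Stone spaces).** For a Boolean algebra $t$, $\operatorname{St}(t)$ is the set of ultrafilters on $t$, with the sets $\{u:a\in u\}$, $a\in t$, as base. If $M$ is compact Hausdorff with a base of clopen sets, $M$ is homeomorphic to the Stone space of its clopen algebra, via $z\mapsto\{L\text{ clopen}:z\in L\}$. For example, the clopen subsets of $\omega+1$ are determined by their traces on $\omega$, which are exactly the finite and cofinite sets; so $\omega+1\cong\operatorname{St}(t)$ for $t$ the algebra of finite and cofinite subsets of $\omega$.

**Proof of Theorem 3(b).** An LCS space with exactly $\kappa$ isolated points is non-empty, so its height is positive, and it is below $(2^\kappa)^+$ by Fact 4. It remains to realize every $0<\alpha<(2^\kappa)^+$.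

**Step 1: cardinal arithmetic.** Fix a strictly increasing sequence $\langle\kappa_n:n<\omega\rangle$ with supremum $\kappa$: natural numbers $\kappa_n\ge1$ if $\kappa=\omega$, infinite cardinals otherwise. Then $2^{2^{\kappa_n}}\le\kappa$, since $\kappa=\omega$ or $\kappa$ is a strong limit. Sending $A\subset\kappa$ to $\langle A\cap\kappa_n:n<\omega\rangle$ is injective, so $2^\kappa\le\prod_n|P(\kappa_n)|\le\kappa^\omega\le\kappa^\kappa=2^\kappa$, and
$$\kappa^\omega=2^\kappa.\tag{3}$$

By induction on $0<\alpha<(2^\kappa)^+$ we construct an LCS space with exactly $\kappa$ isolated points and height $\ge\alpha$. Fact 1(d) then cuts it down to height exactly $\alpha$.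

**Step 2: $\alpha=1$ and successors.** For $\alpha=1$ take the discrete space $\kappa$. For $\alpha=\beta+1$ with $\beta\ge1$, take the sum of $\omega$ copies of a space obtained for $\beta$, cut to height $\beta$, and form its one-point compactification. The sum is not compact, so Fact 5 applies: the result is LCS with $\omega\cdot\kappa=\kappa$ isolated points and height $\ge\beta+1$.

From here on $\alpha$ is a limit.

**Step 3: the data for a limit $\alpha$.** For $0<i<\alpha$ let $Z_i$ be a *compact* LCS space with $I_0(Z_i)=\kappa$ (as a set) and $\operatorname{ht}(Z_i)\ge i$; if the space given by induction is not compact, pass to its one-point compactification (Fact 5(b)). We take the $Z_i$ pairwise disjoint as the underlying sets of the pieces of the new space. Since $|\alpha|\le2^\kappa=\kappa^\omega$ by (3), choose distinct branches $x_i\in{}^\omega\kappa$ for $0<i<\alpha$.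

**Step 4: coding the approximations.** The purpose is to show that the closures of the sets $\kappa_n$ in all the $Z_i$ come in few types. For $n<\omega$ put
$$M^i_n=\operatorname{cl}_{Z_i}(\kappa_n),\qquad t^i_n=\{K\cap\kappa_n:K\in CO(Z_i)\}\subset P(\kappa_n).$$
The set $M^i_n$ is compact, and as in Section 6 its isolated points are exactly the elements of $\kappa_n$. Every clopen $L\subset M^i_n$ has the form $K\cap M^i_n$ with $K\in CO(Z_i)$: write $L=V\cap M^i_n$ with $V$ open in $Z_i$, cover the compact set $L$ by finitely many compact open subsets of $V$, and let $K$ be their union. Hence $L\mapsto L\cap\kappa_n$ maps the clopen algebra of $M^i_n$ onto $t^i_n$. It respects the Boolean operations. It is injective because $\kappa_n$ is dense in $M^i_n$, so that a clopen $L$ is the closure of $L\cap\kappa_n$. So $t^i_n$ is a Boolean algebra of subsets of $\kappa_n$, isomorphic to the clopen algebra of $M^i_n$, and Stone duality gives a homeomorphism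
$$h_{i,n}:M^i_n\to\operatorname{St}(t^i_n).$$
In particular $\operatorname{St}(t^i_n)$ is compact, Hausdorff and scattered, with exactly $|\kappa_n|$ isolated points.

(If $\kappa=\omega$, then $M^i_n=\kappa_n$ is finite and $t^i_n=P(\kappa_n)$ for all $i$, so $t^i_n$ carries no information.)

Let $c(i,n)=(n,\,x_i{\restriction}n,\,t^i_n)$ and let $C$ be the set of all these triples. Then
$$|C|\le\sum_{n<\omega}\kappa^n\cdot2^{2^{\kappa_n}}\le\kappa .\tag{4}$$

**Step 5: the space.** For $c=(n,x,t)\in C$ let $M_c$ be a copy of $\operatorname{St}(t)$, with the $M_c$ pairwise disjoint and disjoint from all $Z_i$. Regard $h_{i,n}$ as a homeomorphism $M^i_n\to M_{c(i,n)}$. Many $i$ may use the same $M_c$; that is the sharing. Let $Y=\bigsqcup_{c\in C}M_c$ be the topological sum, and let $X=Y\sqcup\bigsqcup_{0<i<\alpha}Z_i$ as a set. For $K\in CO(Z_i)$ and $m<\omega$ put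
$$O(i,K,m)=K\cup\bigcup_{n\ge m}h_{i,n}[K\cap M^i_n].\tag{5}$$
Declare $W\subset X$ open iff $W\cap Y$ is open in $Y$ and for each $i$ and each $z\in W\cap Z_i$ there are $K\in CO(Z_i)$ with $z\in K$ and $m<\omega$ with $O(i,K,m)\subset W$.

This is a topology: unions are clear, and intersections are handled by $O(i,K\cap K',\max(m,m'))\subset O(i,K,m)\cap O(i,K',m')$. Each $O(i,K,m)$ is open: its part in $Y$ is a union of sets $h_{i,n}[K\cap M^i_n]$, each clopen in $M_{c(i,n)}$, and for $z\in K$ the set $O(i,K,m)$ itself is a witness. The sets $O(i,K,m)$ with $z\in K$ thus form a neighborhood base at $z\in Z_i$. Every open subset of $Y$ is open in $X$, so $Y$ is open and has its sum topology as a subspace. Since $O(i,K,m)\cap Z_i=K$, each $Z_i$ has its original topology as a subspace.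

**Step 6: Hausdorff.** There are four cases.

* Two points of $Y$ are separated in $Y$.
* Let $z\in Z_i$ and $y\in M_c$ with $c=(n,x,t)$. Then $O(i,Z_i,n+1)\cap M_c=\emptyset$, because $O(i,Z_i,n+1)$ meets only those $M_{c'}$ whose first coordinate is at least $n+1$. And $M_c$ is an open neighborhood of $y$.
* Let $z\ne z'$ be in the same $Z_i$. Take disjoint clopen $K\ni z$ and $K'\ni z'$. Then $O(i,K,0)\cap O(i,K',0)=\emptyset$: for each $n$, $h_{i,n}$ is injective, and for different $n$ the images lie in different pieces $M_{c(i,n)}$.
* Let $z\in Z_i$ and $z'\in Z_j$ with $i\ne j$. Choose $m$ with $x_i{\restriction}m\ne x_j{\restriction}m$. If $n,n'\ge m$, then $c(i,n)\ne c(j,n')$, since equality would force $n=n'$ and $x_i{\restriction}n=x_j{\restriction}n$. So $O(i,Z_i,m)\cap O(j,Z_j,m)=\emptyset$.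

**Step 7: locally compact.** Each $M_c$ is a compact open neighborhood of its points, so it suffices that every $O(i,K,m)$ is compact; we may assume $K\ne\emptyset$. Given an open cover of it, every $z\in K$ lies in some $O(i,K_z,m_z)$, with $z\in K_z$, contained in a member of the cover. As $K$ is compact, finitely many of these, say $O(i,K_r,m_r)$, satisfy $K\subset\bigcup_rK_r$. Consider a point $h_{i,n}(w)$ of $O(i,K,m)$, with $w\in K\cap M^i_n$ and $n\ge\max_rm_r$. Some $K_r$ contains $w$, and $n\ge m_r$, so $h_{i,n}(w)\in O(i,K_r,m_r)$. What may remain uncovered lies in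
$$\bigcup_{m\le n<\max_rm_r}h_{i,n}[K\cap M^i_n],$$
a union of finitely many compact sets, which finitely many further members of the cover take care of. (That only finitely many $n$ lie below $\max_r m_r$ is where we use that the branches have length $\omega$.)

**Step 8: scattered.** Let $A\subset X$ be non-empty. If $A\cap Y\ne\emptyset$, then an isolated point of $A\cap Y$, which exists because $Y$ is scattered, is isolated in $A$, because $Y$ is open. Otherwise $A\subset X\setminus Y$, and there each $Z_i=O(i,Z_i,0)\setminus Y$ is relatively open. So $X\setminus Y$ is a sum of the scattered spaces $Z_i$, and $A$ has an isolated point.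

**Step 9: exactly $\kappa$ isolated points.** Let $z\in K\in CO(Z_i)$. Since $\kappa=I_0(Z_i)$ is dense in $Z_i$, $K\cap\kappa\ne\emptyset$, and $K\cap\kappa_n\ne\emptyset$ for all large $n$. So $O(i,K,m)$ meets $Y$ for every $m$, and no point of $Z_i$ is isolated in $X$. Hence $I_0(X)=I_0(Y)=\bigcup_{c\in C}I_0(M_c)$, which by (4) has size at most $|C|\cdot\kappa\le\kappa$. For a fixed $i$ it contains disjoint copies of all the $\kappa_n$, so its size is exactly $\kappa$.

**Step 10: height.** By Fact 1(b), $\operatorname{ht}(X)\ge\operatorname{ht}(Z_i)\ge i$ for all $0<i<\alpha$. As $\alpha$ is a limit, $\operatorname{ht}(X)\ge\alpha$. $\square$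

## 8. From $\omega$ to $\omega_1$ isolated points

**Proof of Theorem 2.** Let $0<\alpha<(2^\omega)^+$. By Theorem 3(b) with $\kappa=\omega$ there is an LCS space of height $\alpha$ with $\omega$ isolated points. Its topological sum with a discrete space of size $\omega_1$ has height $\max(\alpha,1)=\alpha$ and exactly $\omega_1$ isolated points (Fact 5(a)). If $2^\omega\ge\omega_2$, then $(2^\omega)^+\ge\omega_3$, so every $0<\alpha<\omega_3$ is covered and (P) holds. $\square$

If moreover $2^\omega=2^{\omega_1}$, then Fact 4 gives the matching ceiling: the heights of LCS spaces with $\omega_1$ isolated points are then exactly the ordinals $0<\alpha<(2^{\omega_1})^+$.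

**Remark (the remaining cardinal arithmetic).** Theorem 2 covers $2^\omega\ge\omega_2$, and Theorem 1 covers $2^\omega=\omega_1$ with $2^{\omega_1}=\omega_2$. The case $2^\omega=\omega_1$, $2^{\omega_1}\ge\omega_3$ is not decided by these arguments. There Theorem 3(a) bounds all heights by $\sup_{\gamma<\omega_2}N_{\omega_1}(\gamma)$, but (1) only tells us that, for $1\le\gamma<\omega_2$, $N_{\omega_1}(\gamma)<(2^{\omega_1})^+$, and $(2^{\omega_1})^+\ge\omega_4$; this does not place the bound below $\omega_3$. The case does not affect the independence of (P).

All this agrees with the theorem of Martínez. In a model of the kind he provides, adding a discrete summand of size $\omega_1$ turns an LCS space of height $\alpha>0$ and width $\omega_1$ into one of height $\alpha$ with exactly $\omega_1$ isolated points. So (P) holds there, and by Theorem 1 such a model must satisfy $2^\omega\ge\omega_2$ or $2^{\omega_1}\ge\omega_3$.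

## 9. The dichotomy under GCH

**Proof of Theorem 3(c).** Assume GCH and let $\kappa$ be infinite.

**Step 1: $\operatorname{cf}\kappa=\omega$.** The purpose is to apply 3(b). If $\kappa\ne\omega$, then $\kappa$ is singular, hence a limit cardinal, and for $\lambda<\kappa$ infinite $2^\lambda=\lambda^+<\kappa$. So $\kappa=\omega$ or $\kappa$ is a strong limit of cofinality $\omega$, and by Theorem 3(b) every $0<\alpha<(2^\kappa)^+=\kappa^{++}$ is the height of an LCS space with exactly $\kappa$ isolated points.

**Step 2: $\operatorname{cf}\kappa>\omega$.** The purpose is to apply 3(a). Under GCH, $2^\lambda=\lambda^+\le\kappa$ for infinite $\lambda<\kappa$, so $2^{<\kappa}=\kappa$ (recall $\kappa\le2^{<\kappa}$), and $2^\kappa=\kappa^+$. By Theorem 3(a) there is $\alpha^*<\kappa^{++}$ bounding the heights of all LCS spaces with exactly $\kappa$ isolated points. Thus $\alpha^*+1<\kappa^{++}$ is not such a height. $\square$
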